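\title{An orbital variety closure in $\mathfrak{sl}_{12}$ that is not a union of orbital varieties}


\begin{abstract}
Orbital varieties in $\mathfrak{sl}_n(\mathbb C)$ are the irreducible components of the intersections of nilpotent orbits with the strictly upper triangular matrices. We disprove the conjecture that the closure of an orbital variety is always a union of orbital varieties. The counterexample is an orbital variety of Jordan type $(4,4,2,2)$ in $\mathfrak{sl}_{12}$ whose closure meets the orbit of type $(4,4,2,1,1)$ in local dimension $50$ instead of $51$. A transversal slice reduces the proof to a question about pairs of $2\times2$ matrices. The dimension defect is additive under parabolic induction, so the conjecture fails for all $n\ge12$, with a defect that is unbounded as $n$ grows.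
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=SL_n(\mathbb C)$ act by conjugation on $\mathfrak g=\mathfrak{sl}_n(\mathbb C)$. Let $\mathfrak n\subset\mathfrak g$ be the subalgebra of strictly upper triangular matrices and $\mathbf B\subset G$ the Borel subgroup of upper triangular matrices. The nilpotent $G$-orbits are indexed by the partitions $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ of $n$: the orbit $\mathcal O_\lambda$ consists of the nilpotent matrices with Jordan blocks of sizes $\lambda_1,\lambda_2,\dots$. Every nilpotent orbit $\mathcal O$ meets $\mathfrak n$, and the locally closed sets $\mathcal O\cap\mathfrak n$ partition $\mathfrak n$. The irreducible components of $\mathcal O\cap\mathfrak n$ are the \emph{orbital varieties} associated to $\mathcal O$. Each of them is $\mathbf B$-stable, because the connected group $\mathbf B$ cannot permute the finitely many components nontrivially. By Steinberg, the Zariski closures of orbital varieties are exactly the sets $\overline{\mathbf B(\mathfrak n\cap{}^w\mathfrak n)}$, where $w$ runs over the Weyl group $\mathbf S_n$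 and ${}^w\mathfrak n$ is the image of $\mathfrak n$ under a representative of $w$; we shall not need this description.

Thus $\mathfrak n$ is covered by finitely many orbital varieties, just as the set of all nilpotent matrices is covered by finitely many orbits. The closure of an orbit is a union of orbits. If the same held for orbital varieties, the closure of each of them would be known as soon as one knew the finite list of orbital varieties contained in it.

\begin{example}\label{ex:sl3}
Let $n=3$ and write $x=aE_{12}+bE_{23}+cE_{13}\in\mathfrak n$, so that $x^2=ab\,E_{13}$. Then $\mathcal O_{(3)}\cap\mathfrak n=\{ab\ne0\}$ is irreducible, $\mathcal O_{(2,1)}\cap\mathfrak n=\{ab=0\}\setminus\{0\}$ has the two components $\mathcal V_1=\{a=0\}\setminus\{0\}$ and $\mathcal V_2=\{b=0\}\setminus\{0\}$, and $\mathcal O_{(1,1,1)}\cap\mathfrak n=\{0\}$. The closure of the first is $\mathfrak n$, the union of all four orbital varieties, and $\overline{\mathcal V_i}=\mathcal V_i\cup\{0\}$. So every closure is a union of orbital varieties. Note that $\mathcal V_1$ and $\mathcal V_2$ meet along the punctured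 line $a=b=0$: orbital varieties of one orbit need not be disjoint.
\end{example}

The following conjecture is posed in \cite{Mel}.

\begin{quote}
\textbf{Conjecture.} \emph{For $\mathfrak g=\mathfrak{sl}_n$, the closure of an orbital variety is a union of orbital varieties.}
\end{quote}

As recorded in \cite{Mel}, the statement holds for $n\le6$ (by computation), for orbital varieties contained in $\{x:x^2=0\}$, and for orbital varieties whose closure is the nilradical of a standard parabolic subalgebra; for semisimple Lie algebras with factors not of type $A$ the analogous statement fails, the closure of an orbital variety including in some cases varieties of smaller dimensions. We show that type $A$ is no exception. For a point $x$ of a locally closed set $Z$, let $\dim_xZ$ be the largest dimension of an irreducible component of $Z$ through $x$.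

\begin{theorem}\label{thm:A}
In $\mathfrak{sl}_{12}$ let $\mathcal O=\mathcal O_{(4,4,2,2)}$ and $\mathcal O'=\mathcal O_{(4,4,2,1,1)}$. There are an orbital variety $\mathcal V\subset\mathcal O$ and a point $x'\in\overline{\mathcal V}\cap\mathcal O'$ with
\[
\dim_{x'}(\overline{\mathcal V}\cap\mathcal O')=50<51=\tfrac12\dim\mathcal O'.
\]
Hence $\overline{\mathcal V}$ is not a union of orbital varieties.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $m\ge1$ and $n\ge12m$ there are an orbital variety $\mathcal V\subset\mathfrak{sl}_n$, a nilpotent orbit $\mathcal O'$ and a point $x'\in\overline{\mathcal V}\cap\mathcal O'$ with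
\[
\dim_{x'}(\overline{\mathcal V}\cap\mathcal O')=\tfrac12\dim\mathcal O'-m.
\]
In particular the conjecture is false for every $n\ge12$, and the dimension defect is unbounded as $n$ grows.
\end{theorem}

We do not decide the cases $7\le n\le11$.

\subsection*{The mechanism}
All orbital varieties of an orbit $\mathcal O$ have dimension $\frac12\dim\mathcal O$ (Theorem~\ref{thm:half}). So if $\mathcal O'\subset\overline{\mathcal O}$ has codimension two, the conjecture requires $\overline{\mathcal V}\cap\mathcal O'$ to be empty or a hypersurface in $\overline{\mathcal V}$. Suppose that two orbital varieties $\mathcal V,\mathcal V'$ of $\mathcal O$ have closures that meet, near a point $x'$, along a hypersurface $D$, and that the points of $\mathcal O'$ on $\overline{\mathcal V}\cup\overline{\mathcal V'}$ near $x'$ form a hypersurface $H$ of $\overline{\mathcal V'}$. Then $\overline{\mathcal V}\cap\mathcal O'$ is locally $D\cap H$, and this has codimension two unless $D$ and $H$ share a component. In our example, once $48$ directions of group action are removed, $\overline{\mathcal V'}$ becomes $\mathfrak{gl}_2$,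 the hypersurface $D$ consists of the matrices with a double eigenvalue, and $H$ of the matrices with eigenvalue $1$. A matrix in both has the double eigenvalue $1$, so $D\cap H$ consists of the matrices $I+N$ with $N$ nilpotent: a surface in a space of dimension four.

\section{Standard facts and the defect}\label{sec:defect}

All varieties are over $\mathbb C$, and locally closed sets carry the reduced structure. We conjugate by subgroups of $GL_n$ rather than $SL_n$; every element of $GL_n$ is a scalar times an element of $SL_n$ and scalars act trivially, so the orbits are the same. An orbit is irreducible and open in its closure. The local dimension $\dim_xZ$ depends only on a neighborhood of $x$ in $Z$, equals $\dim Z$ at every point if $Z$ is irreducible, is additive for products, and equals the dimension of the germ of $Z$ at $x$ as a complex analytic set.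

The conjugate partition of $\lambda$ is given by $\lambda^*_k=\#\{i:\lambda_i\ge k\}$. A Jordan block of size $a$ has $\operatorname{rk}x^{k-1}-\operatorname{rk}x^k=1$ for $k\le a$ and $0$ for $k>a$, so
\begin{equation}\label{eq:ranks}
\lambda^*_k=\operatorname{rk}x^{k-1}-\operatorname{rk}x^k\qquad(x\in\mathcal O_\lambda,\ k\ge1).
\end{equation}
The ranks of the powers therefore determine the Jordan type. The conditions $\operatorname{rk}x^k\le c$ are closed, so ranks can only drop on the boundary of an orbit.

Let $y$ and $y'$ be nilpotent matrices of types $\lambda$ and $\mu$, possibly of different sizes. Then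
\begin{equation}\label{eq:hom}
\dim\{c:\ yc=cy'\}=\sum_{i,j}\min(\lambda_i,\mu_j)=\sum_k\lambda^*_k\mu^*_k .
\end{equation}
Indeed, the solutions $c$ are the $\mathbb C[t]$-module maps $\bigoplus_j\mathbb C[t]/t^{\mu_j}\to\bigoplus_i\mathbb C[t]/t^{\lambda_i}$; a map $\mathbb C[t]/t^b\to\mathbb C[t]/t^a$ is the choice of an element killed by $t^b$, which gives a space of dimension $\min(a,b)$; and $\min(a,b)$ counts the $k\ge1$ with $k\le a$ and $k\le b$. For $y=y'$ this is the dimension of the centralizer of $y$ in $\mathfrak{gl}_n$, whence
\begin{equation}\label{eq:dimorbit}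
\dim\mathcal O_\lambda=n^2-\sum_k(\lambda^*_k)^2 .
\end{equation}

The one deep fact that the counterexample uses is the following.

\begin{theorem}[Steinberg, Spaltenstein]\label{thm:half}
Every irreducible component of $\mathcal O\cap\mathfrak n$ has dimension $\frac12\dim\mathcal O$.
\end{theorem}

We use it in two ways: a subset of $\mathcal O\cap\mathfrak n$ has dimension at most $\frac12\dim\mathcal O$, and an irreducible, relatively closed subset of $\mathcal O\cap\mathfrak n$ of dimension $\frac12\dim\mathcal O$ is an orbital variety, since it has full dimension in a component that contains it. It also turns the conjecture into a statement about local dimensions. For an orbital variety closure $Z$ and a point $x\in Z$ with orbit $\mathcal O_x$, define the \emph{defect} of $Z$ at $x$ by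
\[
\delta(Z,x)=\tfrac12\dim\mathcal O_x-\dim_x(Z\cap\mathcal O_x)\ \ge0 .
\]

\begin{lemma}\label{lem:criterion}
A point $x\in Z$ lies on an orbital variety contained in $Z$ if and only if $\delta(Z,x)=0$. Hence $Z$ is a union of orbital varieties if and only if its defect vanishes at every point.
\end{lemma}

\begin{proof}
Let $x\in\mathcal W\subset Z$ with $\mathcal W$ an orbital variety. Since $\mathcal W$ lies in a single orbit, $\mathcal W\subset Z\cap\mathcal O_x$, and $\mathcal W$ is irreducible of dimension $\frac12\dim\mathcal O_x$; so $\delta(Z,x)=0$. Conversely, if $\delta(Z,x)=0$, some component of $Z\cap\mathcal O_x$ through $x$ has dimension $\frac12\dim\mathcal O_x$. It is closed in $\mathcal O_x\cap\mathfrak n$, hence an orbital variety.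
\end{proof}

\section{A transversal slice}\label{sec:slice}

To compute a defect one must know an orbital variety closure near a boundary point. Equations for the closure are not at hand. Instead we work with sets that are stable under a parabolic subgroup $P$ and cut them with a small affine space transversal to the $P$-orbits, on which Jordan types can be computed by hand. The construction makes sense for blocks of any size $r\ge1$. The case $r=1$ will serve as a model, and $r=2$ is the counterexample.

Write $\mathbb C^{6r}=V_1\oplus\dots\oplus V_6$ with $V_i=\mathbb C^r$, and write matrices in blocks $x_{ij}\in\mathfrak{gl}_r$. Let $P\subset GL_{6r}$ be the group of block upper triangular matrices, $\mathfrak p$ its Lie algebra, and $\mathfrak n_P\subset\mathfrak n$ the strictly block upper triangular matrices. Then $\dim P=21r^2$ and $\dim\mathfrak n_P=15r^2$. For $g\in P$ and $x\in\mathfrak n_P$, the block $g_{ik}x_{kl}(g^{-1})_{l,i+1}$ vanishes unless $i\le k<l\le i+1$, so the blocks next to the diagonal transform by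
\begin{equation}\label{eq:nextdiag}
(gxg^{-1})_{i,i+1}=g_{ii}\,x_{i,i+1}\,g_{i+1,i+1}^{-1}.
\end{equation}
For $A,\beta,\gamma\in\mathfrak{gl}_r$ put
\[
x(A,\beta,\gamma)=\begin{pmatrix}
0&I&0&0&0&0\\
0&0&\beta&I&A&0\\
0&0&0&I&I&0\\
0&0&0&0&\gamma&0\\
0&0&0&0&0&I\\
0&0&0&0&0&0
\end{pmatrix},\qquad
\mathcal S=\{x(A,\beta,\gamma)\},\qquad \mathcal T=\{x(A,0,0)\}.
\]
The affine space $\mathcal S\subset\mathfrak n_P$ has dimension $3r^2$, and its direction space $\mathcal S_0$ consists of the matrices supported in the blocks $(2,3),(2,5),(4,5)$.

\begin{figure}[ht]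
\centering
\begin{tikzpicture}
\node (v6) at (0,0) {$V_6$};
\node (v5) at (2.2,0) {$V_5$};
\node (v2) at (5.2,0) {$V_2$};
\node (v1) at (7.4,0) {$V_1$};
\node (v3) at (2.2,2.4) {$V_3$};
\node (v4) at (5.2,2.4) {$V_4$};
\draw[->] (v6) -- node[below] {$I$} (v5);
\draw[->] (v5) -- node[below] {$A$} (v2);
\draw[->] (v2) -- node[below] {$I$} (v1);
\draw[->] (v5) -- node[left] {$I$} (v3);
\draw[->] (v4) -- node[above] {$I$} (v3);
\draw[->] (v4) -- node[right] {$I$} (v2);
\draw[->,dashed] (v5) -- node[pos=0.75,fill=white] {$\gamma$} (v4);
\draw[->,dashed] (v3) -- node[pos=0.75,fill=white] {$\beta$} (v2);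
\end{tikzpicture}
\caption{The endomorphism $x(A,\beta,\gamma)$ of $V_1\oplus\dots\oplus V_6$. An arrow $V_j\to V_i$ is labeled by the block in position $(i,j)$; all other blocks vanish. The solid arrows form a graph with exactly one cycle, which carries the parameter $A$.}
\label{fig:quiver}
\end{figure}

Figure~\ref{fig:quiver} explains this choice. Start from an endomorphism supported on the six solid arrows. The five arrows labeled $I$ form a tree; when they are invertible, block diagonal conjugation normalizes them to the identity, and there remains the matrix $A$, up to conjugation by the diagonal copy of $GL_r$. The Jordan type on $\mathcal T$ depends on $A$ in two places: the cube is the composite $A\colon V_6\to V_1$ along the bottom row, and the map $V_4\oplus V_5\to V_2\oplus V_3$ given by the square degenerates when $A-I$ does. By \eqref{eq:nextdiag}, conjugation by $P$ never creates the dashed arrows from a point of $\mathcal T$, so a transversal slice must contain these two directions. The next lemma says that nothing else is missing.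

\begin{lemma}\label{lem:transversal}
For every $s\in\mathcal S$ we have $[\mathfrak p,s]+\mathcal S_0=\mathfrak n_P$.
\end{lemma}

\begin{proof}
Let $s=x(A,\beta,\gamma)$ and $y=(y_{ij})\in\mathfrak p$, so $y_{ij}=0$ for $i>j$. Reading off the columns and rows of $s$,
\begin{gather*}
(ys)_{i2}=y_{i1},\quad (ys)_{i3}=y_{i2}\beta,\quad (ys)_{i4}=y_{i2}+y_{i3},\quad (ys)_{i5}=y_{i2}A+y_{i3}+y_{i4}\gamma,\quad (ys)_{i6}=y_{i5},\\
(sy)_{1j}=y_{2j},\quad (sy)_{2j}=\beta y_{3j}+y_{4j}+Ay_{5j},\quad (sy)_{3j}=y_{4j}+y_{5j},\quad (sy)_{4j}=\gamma y_{5j},\quad (sy)_{5j}=y_{6j}.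
\end{gather*}
We must show that the twelve blocks of $[y,s]$ outside the positions $(2,3),(2,5),(4,5)$ can be prescribed. Impose
\[
y_{12}=y_{13}=y_{14}=y_{16}=y_{26}=y_{34}=y_{36}=y_{44}=y_{56}=0,
\]
which leaves twelve free blocks of $y$. The twelve blocks of $[y,s]$ no longer involve $A,\beta,\gamma$:
\[
\begin{array}{llll}
(1,3):\ -y_{23} & (1,4):\ -y_{24} & (1,5):\ -y_{25}\\[2pt]
(1,6):\ y_{15} & (3,4):\ y_{33} & (4,6):\ y_{45}\\[2pt]
(2,4):\ y_{22}+y_{23} & (2,6):\ y_{25}-y_{46} & (3,5):\ y_{33}-y_{45}-y_{55}\\[2pt]
(1,2):\ y_{11}-y_{22} & (3,6):\ y_{35}-y_{46} & (5,6):\ y_{55}-y_{66}.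
\end{array}
\]
Given any values, the first two rows determine $y_{23},y_{24},y_{25},y_{15},y_{33},y_{45}$, the third row then determines $y_{22},y_{46},y_{55}$, and the last row $y_{11},y_{35},y_{66}$.
\end{proof}

\begin{remark}\label{rem:modulus}
The two outer arrows $V_6\to V_5$ and $V_2\to V_1$ keep the unipotent radical of $P$ from moving $A$. Let $s=x(A,0,0)$ and let $y\in\mathfrak p$ be arbitrary with $[y,s]\in\mathcal S_0$. The blocks $(1,3)$ and $(4,6)$, which come from the outer arrows, give $y_{23}=y_{45}=0$. The blocks $(2,4),(3,4),(3,5)$ then give $y_{22}=y_{44}=y_{33}=y_{55}$, and the block $(2,5)$, which is $y_{22}A+y_{23}-y_{45}-Ay_{55}$, reduces to $[y_{22},A]$. To first order, $P$ moves $s$ inside $\mathcal S$ only by conjugating $A$.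
\end{remark}

\begin{proposition}\label{prop:shift}
Let $Z\subset\mathfrak n_P$ be locally closed and $P$-stable, and let $s\in Z\cap\mathcal S$. Then
\[
\dim_sZ=\dim_s(Z\cap\mathcal S)+12r^2,
\]
and $Z$ is smooth at $s$ if and only if $Z\cap\mathcal S$ is.
\end{proposition}

\begin{proof}
Consider $\pi\colon P\times\mathcal S\to\mathfrak n_P$, $(g,t)\mapsto gtg^{-1}$. Its differential at $(1,s)$ is $(y,u)\mapsto[y,s]+u$ on $\mathfrak p\times\mathcal S_0$, which is onto by Lemma~\ref{lem:transversal}. So near $(1,s)$ the map $\pi$ is a holomorphic submersion with fibers of dimension $21r^2+3r^2-15r^2=9r^2$, and in suitable local coordinates it is a linear projection. The germ of $\pi^{-1}(Z)$ at $(1,s)$ is therefore the product of the germ of $Z$ at $s$ with a smooth germ of dimension $9r^2$. On the other hand $\pi^{-1}(Z)=P\times(Z\cap\mathcal S)$, because $Z$ is $P$-stable. Comparing dimensions, $\dim_sZ+9r^2=21r^2+\dim_s(Z\cap\mathcal S)$. A product with a smooth germ is smooth exactly when the other factor is, since dimensions and Zariski tangent space dimensions both add; this gives the second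 claim.
\end{proof}

It remains to find the Jordan types on the slice.

\begin{lemma}\label{lem:powers}
Let $s=x(A,\beta,\gamma)$.
\begin{enumerate}
\item[(a)] $s^4=0$ if and only if $\gamma=-\beta$ and $\beta^2=0$.
\item[(b)] In that case $\operatorname{rk}s^2=2r+\operatorname{rk}[A,\beta]$.
\item[(c)] If $\beta=\gamma=0$, then $(\operatorname{rk}s,\operatorname{rk}s^2,\operatorname{rk}s^3)=(3r+\operatorname{rk}(A-I),\ 2r,\ \operatorname{rk}A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $v=(v_1,\dots,v_6)$, repeated application of the first line below gives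
\begin{equation}\label{eq:powers}
\begin{aligned}
sv&=(v_2,\ \beta v_3+v_4+Av_5,\ v_4+v_5,\ \gamma v_5,\ v_6,\ 0),\\
s^2v&=(\beta v_3+v_4+Av_5,\ \beta v_4+(\beta+\gamma)v_5+Av_6,\ \gamma v_5+v_6,\ \gamma v_6,\ 0,\ 0),\\
s^3v&=(\beta v_4+(\beta+\gamma)v_5+Av_6,\ \beta\gamma v_5+(\beta+\gamma)v_6,\ \gamma v_6,\ 0,\ 0,\ 0),\\
s^4v&=(\beta\gamma v_5+(\beta+\gamma)v_6,\ \beta\gamma v_6,\ 0,\ 0,\ 0,\ 0).
\end{aligned}
\end{equation}
So $s^4=0$ if and only if $\beta\gamma=0$ and $\beta+\gamma=0$, which is (a).

For (b), the kernel of $s^2$ is given by $v_4=-\beta v_3-Av_5$, $\beta v_4+Av_6=0$, $v_6=\beta v_5$ and $\beta v_6=0$. The first and third equations determine $v_4$ and $v_6$. Since $\beta^2=0$, the fourth then holds automatically and the second becomes $(A\beta-\beta A)v_5=0$. With $v_1,v_2,v_3$ free, $\dim\ker s^2=4r-\operatorname{rk}[A,\beta]$.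

For (c), the rank of $s^2$ is given by (b), and $s^3v=(Av_6,0,\dots,0)$. The kernel of $s$ is given by $v_2=v_6=0$, $v_4=-v_5$ and $(A-I)v_5=0$, with $v_1,v_3$ free, so it has dimension $3r-\operatorname{rk}(A-I)$.
\end{proof}

\section{Scalar blocks: a model without defect}\label{sec:scalar}

Let $r=1$. Then $P$ is the Borel subgroup of $GL_6$, $\mathfrak n_P=\mathfrak n$, the slice is a $3$-dimensional affine space, and the shift in Proposition~\ref{prop:shift} is $12$. A scalar with $\beta^2=0$ vanishes, so the points of $\mathcal S$ with $s^4=0$ form the line $\mathcal T$. Lemma~\ref{lem:powers}(c), \eqref{eq:ranks} and \eqref{eq:dimorbit} give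
\[
\begin{array}{c|c|c|c|c}
A&(\operatorname{rk}s,\operatorname{rk}s^2,\operatorname{rk}s^3)&\lambda^*&\lambda&\dim\mathcal O_\lambda\\\hline
\ne0,1&(4,2,1)&(2,2,1,1)&(4,2)&36-10=26\\
1&(3,2,1)&(3,1,1,1)&(4,1,1)&36-12=24\\
0&(4,2,0)&(2,2,2)&(3,3)&36-12=24
\end{array}
\]
The set $Z=\overline{P\cdot\mathcal T}$ is irreducible, $P$-stable and contained in $\overline{\mathcal O_{(4,2)}}$. All its points satisfy $x^4=0$, so $Z\cap\mathcal S=\mathcal T$ and $\dim Z=1+12=13=\frac12\cdot26$. Hence $Z$ is the closure of the orbital variety $Z\cap\mathcal O_{(4,2)}$. At each of the two special points $A=1$ and $A=0$, the orbit of the point meets $Z\cap\mathcal S$ in that point alone, so it meets $Z$ in local dimension $12=\frac12\cdot24$. The defect is $0$.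

This is the whole method, and it shows what is missing. The special orbits are hypersurfaces in $\mathcal T$, as the conjecture predicts for the variety swept out by $\mathcal T$. A defect needs a second component of $\overline{\mathcal O}\cap\mathcal S$ that leaves $\mathcal T$. By Lemma~\ref{lem:powers}(a) such a component needs $\beta\ne0$ with $\beta^2=0$, and this first becomes possible for $r=2$.

\section{Blocks of size two: proof of Theorem~\ref{thm:A}}\label{sec:two}

Let $r=2$. Then $\dim\mathcal S=12$ and the shift in Proposition~\ref{prop:shift} is $48$. By \eqref{eq:ranks} and \eqref{eq:dimorbit},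
\[
\begin{array}{c|c|c|c}
&\lambda^*&(\operatorname{rk}x,\operatorname{rk}x^2,\operatorname{rk}x^3,\operatorname{rk}x^4)&\dim\\\hline
\mathcal O=\mathcal O_{(4,4,2,2)}&(4,4,2,2)&(8,4,2,0)&144-40=104\\
\mathcal O'=\mathcal O_{(4,4,2,1,1)}&(5,3,2,2)&(7,4,2,0)&144-42=102
\end{array}
\]
Let $\mathcal N=\left\{\begin{pmatrix}a&b\\c&-a\end{pmatrix}:a^2+bc=0\right\}$ be the set of nilpotent matrices in $\mathfrak{gl}_2$, an irreducible surface that is smooth away from $0$. A nonzero $\beta\in\mathcal N$ is conjugate to $E_{12}$; hence $\ker\beta=\operatorname{im}\beta$ is a line, and the matrices commuting with $\beta$ are those in $\mathbb CI+\mathbb C\beta$. Define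
\[
\mathcal C=\{x(\mu I+N,\beta,-\beta):\ \mu\in\mathbb C,\ N,\beta\in\mathcal N\text{ linearly dependent}\}.
\]

\begin{proposition}\label{prop:types}
\begin{enumerate}
\item[(a)] $\mathcal T$ and $\mathcal C$ are closed, irreducible and of dimension $4$, and
\[
\mathcal T\cup\mathcal C=\{s\in\mathcal S:\ s^4=0,\ \operatorname{rk}s^2\le4\}=\overline{\mathcal O}\cap\mathcal S .
\]
\item[(b)] The points of $\mathcal C$ with $\beta\ne0$ lie in $\mathcal O$.
\item[(c)] $\mathcal O'\cap\mathcal S=\mathcal H:=\{x(A,0,0):\ \operatorname{rk}(A-I)=1,\ \det A\ne0\}$.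
\end{enumerate}
\end{proposition}

\begin{proof}
The set $\mathcal T$ is an affine space of dimension $4$. The set $\mathcal C$ is closed: it is defined by $\gamma=-\beta$ and the closed conditions that $\beta$ and $N=A-\frac12(\operatorname{tr}A)I$ be nilpotent and linearly dependent. It is irreducible, being the image of $\mathbb C^3\times\mathcal N$ under $(\mu,a,b,\nu)\mapsto x(\mu I+a\nu,b\nu,-b\nu)$. Its open subset $\beta\ne0$ is parametrized bijectively by $(\mu,a,\beta)\in\mathbb C^2\times(\mathcal N\setminus\{0\})$ through $A=\mu I+a\beta$, so $\dim\mathcal C=4$.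

By Lemma~\ref{lem:powers}(a),(b), the conditions $s^4=0$ and $\operatorname{rk}s^2\le4$ mean $\gamma=-\beta$, $\beta^2=0$ and $[A,\beta]=0$. They hold on $\mathcal T$ and on $\mathcal C$. Conversely, if they hold, then either $\beta=0$ and $s\in\mathcal T$, or $\beta\ne0$ and $A=\mu I+a\beta$, so that $s\in\mathcal C$. This is the first equality in (a).

(b) Let $\beta\ne0$, $\gamma=-\beta$, $A=\mu I+a\beta$ and $l=\ker\beta=\operatorname{im}\beta$; note that $A$ acts on $l$ by $\mu$. We know that $s^4=0$ and $\operatorname{rk}s^2=4$. By \eqref{eq:powers}, $\operatorname{rk}s^3$ is the rank of the map $(v_4,v_6)\mapsto(\beta v_4+Av_6,-\beta v_6)$ on $\mathbb C^4$. Its kernel is given by $v_6\in l$ and $\beta v_4=-\mu v_6$; for each $v_6\in l$ the solutions $v_4$ form an affine line, so the kernel has dimension $2$ and $\operatorname{rk}s^3=2$. The kernel of $s$ is given by $v_2=v_6=0$, $v_4=-v_5$, $v_5\in l$ and $\beta v_3=(1-\mu)v_5$, with $v_1$ free. For each $v_5\in l$ the solutions $v_3$ again form an affine line, so $\dim\ker s=2+1+1=4$ and $\operatorname{rk}s=8$. These are the ranks of $\mathcal O$,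 for every value of $\mu$.

We finish (a). Points of $\overline{\mathcal O}$ satisfy $x^4=0$ and $\operatorname{rk}x^2\le4$, so $\overline{\mathcal O}\cap\mathcal S\subset\mathcal T\cup\mathcal C$. A dense subset of $\mathcal C$ lies in $\mathcal O$ by (b), and so do the points of $\mathcal T$ with $A$ and $A-I$ invertible, by Lemma~\ref{lem:powers}(c). This gives the reverse inclusion.

(c) A point of $\mathcal O'\cap\mathcal S$ has $s^4=0$ and $\operatorname{rk}s^2=4$, so it lies in $\mathcal T\cup\mathcal C$, and in $\mathcal T$ by (b). On $\mathcal T$ the ranks are $(6+\operatorname{rk}(A-I),4,\operatorname{rk}A,0)$, which equal $(7,4,2,0)$ exactly on $\mathcal H$.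
\end{proof}

Part (b) is the source of the defect: on $\mathcal T$ the eigenvalue $1$ of $A$ makes the rank of $s$ drop, but on $\mathcal C$ a nonzero $\beta$ prevents the drop even when $\mu=1$.

The orbital variety we want is swept out by $\mathcal C$. The difficulty is that passing to the closure of $P\cdot\mathcal C$ might add points of $\mathcal T$ to its trace on the slice, in particular all of $\mathcal H$, which would remove the defect. Purity of dimension reduces this to an all-or-nothing question, which the block $x_{23}$ settles.

\begin{proposition}\label{prop:Z}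
Let $Z=\overline{P\cdot\mathcal C}\subset\mathfrak n_P$. Then $\mathcal V=Z\cap\mathcal O$ is an orbital variety with $\overline{\mathcal V}=Z$, and $Z\cap\mathcal S=\mathcal C$.
\end{proposition}

\begin{proof}
The set $Z$ is closed, $P$-stable, and irreducible as the closure of the image of $P\times\mathcal C$. Since $Z\cap\mathcal S\supset\mathcal C$, Proposition~\ref{prop:shift} gives $\dim Z\ge4+48=52$. By Proposition~\ref{prop:types}, $Z\subset\overline{\mathcal O}$ and $Z$ meets $\mathcal O$. As $\mathcal O$ is open in $\overline{\mathcal O}$, the set $\mathcal V$ is open and dense in $Z$. It is an irreducible, relatively closed subset of $\mathcal O\cap\mathfrak n$ of dimension at least $52=\frac12\dim\mathcal O$, so by Theorem~\ref{thm:half} it has dimension $52$ and is an orbital variety.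

Now $\dim_sZ=52$ at every point, so Proposition~\ref{prop:shift} gives $\dim_s(Z\cap\mathcal S)=4$ at every point of $Z\cap\mathcal S$, and every irreducible component of $Z\cap\mathcal S$ has dimension $4$. Such a component is closed and contained in $\mathcal T\cup\mathcal C$, hence in $\mathcal T$ or in $\mathcal C$, hence equal to $\mathcal T$ or to $\mathcal C$. Suppose that $\mathcal T\subset Z$. Then $Z'=\overline{P\cdot\mathcal T}\subset Z$, and $\dim Z'\ge4+48$ by Proposition~\ref{prop:shift}, so $Z'=Z$. But by \eqref{eq:nextdiag} the closed set $\{x\in\mathfrak n_P:x_{23}=0\}$ is $P$-stable; it contains $\mathcal T$, hence $Z'$, whereas $Z$ contains points with $x_{23}=\beta\ne0$. So $\mathcal C$ is the only component.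
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\mathcal V$ and $Z=\overline{\mathcal V}$ as in Proposition~\ref{prop:Z}, and
\[
x'=x(A_0,0,0),\qquad A_0=\begin{pmatrix}1&1\\0&1\end{pmatrix}.
\]
By Propositions~\ref{prop:Z} and \ref{prop:types}(c), $Z\cap\mathcal O'\cap\mathcal S=\mathcal C\cap\mathcal H$. The points of $\mathcal C$ with $\beta=0$ are the $x(\mu I+N,0,0)$ with $N\in\mathcal N$. The matrix $(\mu-1)I+N$ is invertible for $\mu\ne1$, so it has rank $1$ exactly when $\mu=1$ and $N\ne0$, and then $\det(I+N)=1$. Thus
\[
Z\cap\mathcal O'\cap\mathcal S=\{x(I+N,0,0):\ N\in\mathcal N\setminus\{0\}\},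
\]
an irreducible surface containing $x'$. The set $Z\cap\mathcal O'$ is locally closed and $P$-stable, so Proposition~\ref{prop:shift} gives $\dim_{x'}(Z\cap\mathcal O')=2+48=50$, while $\frac12\dim\mathcal O'=51$. By Lemma~\ref{lem:criterion}, no orbital variety contained in $\overline{\mathcal V}$ passes through $x'$.
\end{proof}

\begin{remark}\label{rem:second}
The set $Z'=\overline{P\cdot\mathcal T}$ is the closure of the second orbital variety $\mathcal V'$ of the introduction. The first paragraph of the proof of Proposition~\ref{prop:Z} applies to it with $\mathcal T$ in place of $\mathcal C$, and $Z'\cap\mathcal S=\mathcal T$ because $Z'\subset\overline{\mathcal O}\cap\{x_{23}=0\}$. Here $Z'\cap\mathcal O'\cap\mathcal S=\mathcal H$ is open in the hypersurface $\det(A-I)=0$, so $\dim_{x'}(Z'\cap\mathcal O')=3+48=51$ and $\delta(Z',x')=0$.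
\end{remark}

\begin{remark}\label{rem:smooth}
The failure is not caused by a singularity: $\overline{\mathcal V}$ is smooth at $x'$. Indeed, the open subset $N\ne0$ of $\mathcal C$ is isomorphic to the smooth variety $\mathbb C\times(\mathcal N\setminus\{0\})\times\mathbb C$ through $(\mu,N,b)\mapsto x(\mu I+N,bN,-bN)$, and Proposition~\ref{prop:shift} applies. Nor is $\mathcal O'$ a deep degeneration: it has codimension $104-102=2$ in $\overline{\mathcal O}$.
\end{remark}

\begin{remark}\label{rem:table}
The points of $\mathcal C$ outside $\mathcal O$ are the $x(\mu I+N,0,0)$ with $\mu\in\{0,1\}$. Lemma~\ref{lem:powers}(c), \eqref{eq:ranks}, \eqref{eq:dimorbit} and Proposition~\ref{prop:shift} give their types and the local dimension of $Z\cap\mathcal O_\lambda$; below $N\ne0$.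
\[
\begin{array}{c|c|c|c|c|c}
A&\text{ranks}&\lambda^*&\lambda&\frac12\dim\mathcal O_\lambda&\dim_s(Z\cap\mathcal O_\lambda)\\\hline
I+N&(7,4,2)&(5,3,2,2)&(4,4,2,1,1)&51&2+48\\
N&(8,4,1)&(4,4,3,1)&(4,3,3,2)&51&2+48\\
I&(6,4,2)&(6,2,2,2)&(4,4,1,1,1,1)&48&0+48\\
0&(8,4,0)&(4,4,4)&(3,3,3,3)&48&0+48
\end{array}
\]
Both special values of Section~\ref{sec:scalar} thus produce a defect, provided that $A$ is not diagonalizable.
\end{remark}

\section{Additivity of the defect: proof of Theorem~\ref{thm:B}}\label{sec:add}

Write $\mathfrak n(k)$ for the strictly upper triangular $k\times k$ matrices, $k\ge1$. To pass from $n=12$ to larger $n$, we place examples in diagonal blocks. A product of two orbital varieties is too small to be an orbital variety of the larger algebra, and one must fill in the off-diagonal block. Parabolic induction identifies the orbit in which the result is dense.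

\begin{theorem}[Lusztig--Spaltenstein]\label{thm:LS}
Let $Q=LU_Q$ be a parabolic subgroup of $GL_n$ with Levi factor $L$, let $\mathfrak n_Q$ be the Lie algebra of its unipotent radical $U_Q$, and let $\mathcal O_L$ be a nilpotent orbit of $L$. There is a unique nilpotent orbit $\operatorname{Ind}\mathcal O_L$ of $GL_n$ meeting $\mathcal O_L+\mathfrak n_Q$ in a dense open subset, and $\dim\operatorname{Ind}\mathcal O_L=\dim\mathcal O_L+2\dim\mathfrak n_Q$.
\end{theorem}

The off-diagonal block brings a danger: among its many new directions there might be enough points of the Jordan type of $x_1\oplus x_2$ to repair the defect. To exclude this we need to know exactly when a block triangular matrix is similar to its diagonal part.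

\begin{lemma}[Roth]\label{lem:roth}
Let $y_1,y_2$ be square matrices of sizes $n_1,n_2$. Then $y=\begin{pmatrix}y_1&z\\0&y_2\end{pmatrix}$ is similar to $y_1\oplus y_2$ if and only if $z=y_1c-cy_2$ for some $n_1\times n_2$ matrix $c$.
\end{lemma}

\begin{proof}
If $z=y_1c-cy_2$, then $y=g^{-1}(y_1\oplus y_2)g$ with $g=\begin{pmatrix}I&c\\0&I\end{pmatrix}$. For the converse, let $J(u)=\{c:uc=cy_2\}$ for a square matrix $u$; its dimension depends only on the similarity class of $u$. A matrix with blocks $c_1$ above $c_2$ lies in $J(y)$ if and only if $y_1c_1+zc_2=c_1y_2$ and $c_2\in J(y_2)$. So the projection $J(y)\to J(y_2)$ onto $c_2$ has kernel isomorphic to $J(y_1)$. If $y$ is similar to $y_1\oplus y_2$, then $\dim J(y)=\dim J(y_1)+\dim J(y_2)$, the projection is onto, and $c_2=I$ has a preimage: $y_1c_1+z=c_1y_2$. Take $c=-c_1$.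
\end{proof}

\begin{proposition}\label{prop:add}
For $i=1,2$ let $Z_i\subset\mathfrak n(n_i)$ be an orbital variety closure and $x_i\in Z_i$. Put $n=n_1+n_2$,
\[
Z=\left\{\begin{pmatrix}y_1&z\\0&y_2\end{pmatrix}:\ y_i\in Z_i,\ z\text{ arbitrary}\right\}\subset\mathfrak n(n),\qquad x=x_1\oplus x_2 .
\]
Then $Z$ is an orbital variety closure, and $\delta(Z,x)=\delta(Z_1,x_1)+\delta(Z_2,x_2)$.
\end{proposition}

\begin{proof}
\emph{$Z$ is an orbital variety closure.} Let $Q=LU_Q$ be the group of block upper triangular matrices of type $(n_1,n_2)$, so $L=GL_{n_1}\times GL_{n_2}$ and $\dim\mathfrak n_Q=n_1n_2$. Let $\mathcal V_i$ be the orbital variety dense in $Z_i$, let $\mathcal O_i$ be its orbit, and put $\mathcal O_L=\mathcal O_1\times\mathcal O_2$ and $\widetilde{\mathcal O}=\operatorname{Ind}\mathcal O_L$. The set $Z=Z_1\times Z_2+\mathfrak n_Q$ is closed and irreducible, and by Theorems~\ref{thm:half} and \ref{thm:LS},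
\[
\dim Z=\tfrac12\dim\mathcal O_1+\tfrac12\dim\mathcal O_2+n_1n_2=\tfrac12\dim\widetilde{\mathcal O}.
\]
Since $L$ is transitive on $\mathcal O_L$ and preserves $\mathfrak n_Q$, we have $\mathcal O_L+\mathfrak n_Q=L\cdot(\mathcal V_1\times\mathcal V_2+\mathfrak n_Q)$. The orbit $\widetilde{\mathcal O}$ meets the left side and is $L$-stable, so it meets $\mathcal V_1\times\mathcal V_2+\mathfrak n_Q\subset Z$. Also $Z\subset\overline{\mathcal O_L+\mathfrak n_Q}\subset\overline{\widetilde{\mathcal O}}$, and $\widetilde{\mathcal O}$ is open in its closure. So $Z\cap\widetilde{\mathcal O}$ is open and dense in $Z$, and by Theorem~\ref{thm:half} it is an orbital variety with closure $Z$.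

\emph{The points of type $\lambda$ near $x$.} Let $\lambda^{(i)}$ be the type of $x_i$ and $\lambda$ that of $x$. By \eqref{eq:ranks}, $\lambda^*_k=p_k+q_k$, where $p_k=(\lambda^{(1)})^*_k$ and $q_k=(\lambda^{(2)})^*_k$. Let $U\subset Z$ be the open neighborhood of $x$ where $\operatorname{rk}y_i^k\ge\operatorname{rk}x_i^k$ for all $k$ and $i$, and put
\[
M=(Z_1\cap\mathcal O_{\lambda^{(1)}})\times(Z_2\cap\mathcal O_{\lambda^{(2)}}),\qquad \varphi_{y_1,y_2}(c)=y_1c-cy_2 .
\]
We claim that $U\cap\mathcal O_\lambda$ is the set $E$ of $y\in Z$ with $(y_1,y_2)\in M$ and $z\in\operatorname{im}\varphi_{y_1,y_2}$. A point of $E$ lies in $U$, and in $\mathcal O_\lambda$ by Lemma~\ref{lem:roth}. Conversely, let $y\in U\cap\mathcal O_\lambda$. The matrix $y^k$ is block triangular with diagonal blocks $y_1^k,y_2^k$; its image contains $\operatorname{im}y_1^k\subset\mathbb C^{n_1}$ and projects onto $\operatorname{im}y_2^k$ in the quotient $\mathbb C^{n_2}$. Therefore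
\[
\operatorname{rk}x_1^k+\operatorname{rk}x_2^k=\operatorname{rk}y^k\ge\operatorname{rk}y_1^k+\operatorname{rk}y_2^k\ge\operatorname{rk}x_1^k+\operatorname{rk}x_2^k .
\]
The first equality is where we use that $x$ is block diagonal. Equality throughout forces $\operatorname{rk}y_i^k=\operatorname{rk}x_i^k$, so $(y_1,y_2)\in M$. Then $y$ and $y_1\oplus y_2$ both have type $\lambda$, and Lemma~\ref{lem:roth} gives $z\in\operatorname{im}\varphi_{y_1,y_2}$.

\emph{The dimension count.} By \eqref{eq:hom}, $\varphi_{y_1,y_2}$ has constant rank $\rho=n_1n_2-\sum_kp_kq_k$ on $M$. Choose a subspace $W$ of dimension $\rho$ on which $\varphi_{x_1,x_2}$ is injective. Then $\varphi_{y_1,y_2}$ maps $W$ isomorphically onto its image for $(y_1,y_2)$ in a neighborhood $M_0$ of $(x_1,x_2)$ in $M$, and this identifies the part of $E$ over $M_0$ with $M_0\times W$. Writing $d_i=\delta(Z_i,x_i)$, we get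
\[
\dim_x(Z\cap\mathcal O_\lambda)=\tfrac12\dim\mathcal O_{\lambda^{(1)}}-d_1+\tfrac12\dim\mathcal O_{\lambda^{(2)}}-d_2+\rho .
\]
On the other hand, \eqref{eq:dimorbit} gives
\[
\tfrac12\dim\mathcal O_\lambda=\tfrac12\Bigl((n_1+n_2)^2-\sum_k(p_k+q_k)^2\Bigr)=\tfrac12\dim\mathcal O_{\lambda^{(1)}}+\tfrac12\dim\mathcal O_{\lambda^{(2)}}+\rho .
\]
Subtracting, $\delta(Z,x)=d_1+d_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Theorem~\ref{thm:A} gives an orbital variety closure in $\mathfrak n(12)$ with a point of defect $1$. If we have one in $\mathfrak n(12j)$ with a point of defect $j$, Proposition~\ref{prop:add} combines the two into one in $\mathfrak n(12j+12)$ with a point of defect $j+1$. This settles $n=12m$ by induction. If $n>12m$, apply the proposition once more with $Z_2=\{0\}\subset\mathfrak n(n-12m)$, the orbital variety of the zero orbit, whose defect at $0$ is $0$. The result is an orbital variety closure in $\mathfrak n(n)$ with a point of defect exactly $m$. For $m=1$, Lemma~\ref{lem:criterion} shows that the conjecture fails for all $n\ge12$, and $m=\lfloor n/12\rfloor$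 shows that the defect is unbounded.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mel}
Anna Melnikov, \emph{On orbital variety closures in sl(n). I. Induced Duflo order}, arXiv:math/0311472 (2003).

\end{thebibliography}
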